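# Epimorphisms between countable abelian groups

## 1. Groups on $\omega$, Borel reductions, and infinitely $p$-divisible elements

Throughout, a countable structure is one with domain $\omega$. For a group $B$ and an index set $I$, $B^{(I)}$ denotes the direct sum of copies of $B$ indexed by $I$. For $n\ge 1$, $\mathbb Z[1/n]$ is the ring of rationals whose denominators divide a power of $n$.

**Definition 1 (the space of groups).** The space of countable abelian groups is the set of binary operations on $\omega$ that satisfy the abelian group axioms, with the topology inherited from the product space of all binary operations on $\omega$. It is a standard Borel space.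

*Example.* The group $\mathbb Q$ is not literally a point of this space, but every bijection $\mathbb Q\to\omega$ transports its addition to $\omega$ and gives a point isomorphic to $\mathbb Q$. The torsion-free groups form a Borel subset: the condition "$nx\ne0$ for all $x\neq 0$ and all $n\ge1$" quantifies only over countable sets. So they form a standard Borel space too.

**Definition 2 (the epimorphism relation).** For countable groups, $A\twoheadleftarrow B$ means that there is a surjective homomorphism from $B$ onto $A$; equivalently, $A$ is isomorphic to a quotient of $B$.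

The relation is reflexive and transitive, that is, a quasi-order. It is *analytic*: $A\twoheadleftarrow B$ holds iff there is $\varphi\in\omega^\omega$ with $\varphi(i+_Bj)=\varphi(i)+_A\varphi(j)$ for all $i,j$, such that for every $k$ there is $i$ with $\varphi(i)=k$. The condition on $(A,B,\varphi)$ is Borel, and we project out $\varphi$.

*Example.* Every countable abelian group $A$ satisfies $A\twoheadleftarrow\mathbb Z^{(\omega)}$: send a basis onto the elements of $A$.

**Definition 3 (Borel reducibility).** A quasi-order $Q$ on a standard Borel space $\mathcal Y$ is *Borel reducible* to a quasi-order $P$ on a standard Borel space $\mathcal X$ if there is a Borel map $f\colon\mathcal Y\to\mathcal X$ with $y\mathrel Qy'\iff f(y)\mathrel Pf(y')$ for all $y,y'\in\mathcal Y$.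

*Example.* Equality on sets of primes is Borel reducible to $\twoheadleftarrow$ on abelian groups. For a set $x$ of primes let $H_x\le\mathbb Q$ be the group of fractions whose denominators are products of primes in $x$. Suppose $\varphi\colon H_{x'}\to H_x$ is onto. It is nonzero, and every nonzero homomorphism between subgroups of $\mathbb Q$ is multiplication by a nonzero rational, hence injective. So $\varphi$ is an isomorphism. Since $H_x$ is $p$-divisible exactly when $p\in x$, we get $x=x'$. Enumerating $H_x$ along a fixed enumeration of $\mathbb Q$ makes $x\mapsto H_x$ a Borel map into groups on $\omega$.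

**Definition 4 (completeness).** An analytic quasi-order $P$ is *complete analytic* if every analytic quasi-order on a standard Borel space is Borel reducible to $P$. Complete analytic equivalence relations are defined in the same way, among analytic equivalence relations.

*Example (a Borel quasi-order is never complete analytic).* If $Q$ reduces to a Borel $P$ by a Borel map $f$, then $Q$ is the preimage of $P$ under the Borel map $f\times f$, so $Q$ is Borel. But there are non-Borel analytic quasi-orders. Let $B\subseteq2^\omega$ be analytic and not Borel, and on $2^\omega\times2$ let $(x,i)\le(x',i')$ iff the two pairs are equal, or $x=x'\in B$, $i=0$ and $i'=1$. This is reflexive. It is transitive because two nontrivial steps never compose. It is analytic, and it is not Borel, since $B=\{x:(x,0)\le(x,1)\}$.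

**Definition 5.** For an abelian group $G$ and a prime $p$, $p^\infty G=\bigcap_np^nG$.

Two facts are used constantly. Every homomorphism $G\to H$ maps $p^nG$ into $p^nH$ for all $n$, hence $p^\infty G$ into $p^\infty H$. And $p^\infty(G\oplus H)=p^\infty G\oplus p^\infty H$, since this holds for each $p^n$. Also, if $\mathbb Z[1/p]\,g\subseteq G$, then $g\in p^\infty G$.

*Example.* In $\mathbb Z[1/2]\oplus\mathbb Z$ we have $2^\infty G=\mathbb Z[1/2]\oplus0$. A warning: in $G=\mathbb Z[1/2]+\mathbb Z[1/3]\le\mathbb Q$ we have $G=\mathbb Z[1/6]$ by partial fractions, so $2^\infty G=G$. The part $\mathbb Z[1/3]$, which was not put in to be $2$-divisible, has become so, because it lies in the $\mathbb Q$-span of the $2$-divisible part. When we build groups by adding divisible pieces, we shall have to prove that this is the only kind of accident.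

## 2. Completeness of $\twoheadleftarrow$ on abelian groups

On the Borel space of *all* countable groups, it is known that the epimorphism relation is a complete analytic quasi-order. Su Gao, Feng Li, André Nies and Gianluca Paolini, "The epimorphism relation among countable groups is a complete analytic quasi-order", arXiv:2511.06517 (2025), is the source of the following problem: is the epimorphism relation a complete analytic quasi-order on the Borel space of countable *abelian* groups? In plain words: can every analytic quasi-order be copied, in a Borel way, by the relation "is a quotient of" between abelian groups?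

The answer is yes. Fix 13 distinct primes
$$q,\ r,\ \ell,\ P_\kappa,\ E_\kappa\quad(\kappa\in K),\qquad K=\{a_0,a_1,b_0,b_1,c\},$$
let $\Pi$ be the set of these primes and $N$ their product.

**Theorem 1.** For every analytic quasi-order $Q$ on a standard Borel space $\mathcal Y$ there is a Borel map $z\mapsto G_z$ from $\mathcal Y$ to abelian groups with domain $\omega$ such that $z\mathrel Qz'\iff G_z\twoheadleftarrow G_{z'}$. Each $G_z$ is torsion-free, in fact isomorphic to a group between $\mathbb Z^{(\omega)}$ and $\mathbb Z[1/N]^{(\omega)}$. Hence $\twoheadleftarrow$ is a complete analytic quasi-order on countable abelian groups, and on countable torsion-free abelian groups. Consequently mutual epimorphism ($A\twoheadleftarrow B\twoheadleftarrow A$) is a complete analytic equivalence relation there.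

**Theorem 2.** (a) On countable torsion abelian groups, $\twoheadleftarrow$ is Borel, with the explicit description given in Section 10. (b) On torsion-free abelian groups of finite rank, $\twoheadleftarrow$ is Borel. So it is not complete on either class.

Theorem 2 is not used for Theorem 1. It says which groups cannot do the job, and we prove it at the end.

## 3. Epimorphisms by hand

*Finite rank.* $\mathbb Z^m\twoheadleftarrow\mathbb Z^n$ iff $m\le n$. For subgroups of $\mathbb Q$, as we saw, an epimorphism is an isomorphism. In general, a homomorphism from a torsion-free group of finite rank to a torsion-free group is determined by its values on a maximal independent tuple. So "there is an epimorphism" becomes a quantifier over finitely many elements, that is, over a countable set. This is why finite rank gives a Borel relation.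

*A $p$-group.* Let $G=\bigoplus_{n\ge1}\mathbb Z/p^n$. It maps onto $\mathbb Z(p^\infty)=\mathbb Z[1/p]/\mathbb Z$: send the generator of the $n$-th summand to the class of $1/p^n$. The same idea maps $G$ onto every countable $p$-group $H=\{h_0,h_1,\dots\}$: choose distinct summands of large enough order and send the generator of the $j$-th chosen summand to $h_j$. So a $p$-group of this kind lies above all countable $p$-groups, and Section 10 shows that the remaining ones are compared by a sequence of dimensions. That again is Borel.

*Free groups.* $\mathbb Z^{(\omega)}$ maps onto everything. A large free object destroys all information.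

So we should look among torsion-free groups of infinite rank, and we need to say "yes" in a controlled way. The plan has two halves. First, turn an analytic quasi-order into a relation "there is a morphism" between countable colored trees (Sections 4 and 5). Second, turn morphisms of trees into epimorphisms of abelian groups (Sections 6 to 8).

## 4. Analytic quasi-orders as trees closed under addition

Let $R$ be an analytic quasi-order on $2^\omega$. Being analytic, $R$ is the projection of a closed subset of $2^\omega\times2^\omega\times\omega^\omega$, and a closed set is the set of branches of a tree. So there is a tree $S$ on $2\times2\times\omega$ with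
$$xRy\iff\exists\alpha\in\omega^\omega\ \forall n\ (x|n,y|n,\alpha|n)\in S .$$
Since $R\neq\emptyset$, $(\emptyset,\emptyset,\emptyset)\in S$.

We would like to use $S$ directly, but $S$ does not see transitivity. If $\alpha$ witnesses $xRy$ and $\alpha'$ witnesses $yRw$, then some $\alpha''$ witnesses $xRw$, but nothing computes $\alpha''|n$ from $\alpha|n$ and $\alpha'|n$. The Louveau–Rosendal representation repairs this by letting witnesses be *chains*, so that witnesses can be added.

**Definition 6.** Let $(\emptyset,\emptyset,\emptyset)\in T$. For $n\ge1$, $u,v\in2^n$ and $s\in\omega^n$, let $(u,v,s)\in T$ iff there are $k\le s(0)$, sequences $u_0=u,u_1,\dots,u_k=v$ in $2^n$, and $s_1,\dots,s_k\in\omega^{n-1}$ with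

- $(u_{i-1}|(n-1),\,u_i|(n-1),\,s_i)\in S$ for $1\le i\le k$, and
- $\sum_is_i\le(s(1),\dots,s(n-1))$ coordinatewise.

We call $(k,(u_i),(s_i))$ a *witness* for $(u,v,s)\in T$. The entry $s(0)$ bounds the length of the chain, and the other entries bound the sum of the $S$-witnesses along it.

*Example.* Let $R$ be equality, with $S=\{(u,u,0^n):u\in2^n,\ n\in\omega\}$. A chain link says $u_{i-1}|(n-1)=u_i|(n-1)$ and $s_i=0^{n-1}$. So for $n\ge1$, $(u,v,s)\in T$ iff $u=v$, or $s(0)\ge1$ and $u|(n-1)=v|(n-1)$. If $(x|n,y|n,\beta|n)\in T$ for all $n$, then $x|(n-1)=y|(n-1)$ for all $n\ge 1$, so $x=y$, as it should be.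

**Proposition 1.** $T$ is a tree, and:

* (i) $(u,u,s)\in T$ whenever $|u|=|s|$.
* (ii) If $(u,v,s),(v,w,t)\in T$, then $(u,w,s+t)\in T$.
* (iii) $xRy\iff\exists\beta\in\omega^\omega\ \forall n\ (x|n,y|n,\beta|n)\in T$.

*Proof.*

**Step 1: $T$ is closed under truncation.** For $n\ge2$, a witness $(k,(u_i),(s_i))$ for $(u,v,s)$ truncates to $(k,(u_i|(n-1)),(s_i|(n-2)))$. Since $S$ is a tree, $(u_{i-1}|(n-2),u_i|(n-2),s_i|(n-2))\in S$, and the bounds on $k$ and on the sums persist. So this is a witness for $(u|(n-1),v|(n-1),s|(n-1))$. Truncating from $n=1$ gives the empty triple, which is in $T$.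

**Step 2: reflexivity and addition, that is, (i) and (ii).** For (i) take $k=0$ (or the empty triple if $|u|=0$). For (ii), length $0$ is trivial. For length $n\ge1$, join a chain of length $k\le s(0)$ from $u$ to $v$ with a chain of length $k'\le t(0)$ from $v$ to $w$. The joined chain has length $k+k'\le(s+t)(0)$, and the sum of its $S$-witnesses is at most $((s+t)(1),\dots,(s+t)(n-1))$.

**Step 3: $T$ still represents $R$, easy direction of (iii).** If $\alpha$ witnesses $xRy$ via $S$, let $\beta=(1)^\frown\alpha$. For $n\ge1$ use $k=1\le\beta(0)$ and $s_1=\alpha|(n-1)=(\beta(1),\dots,\beta(n-1))$.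

**Step 4: $T$ does not represent too much, the other direction of (iii).** Let $(x|n,y|n,\beta|n)\in T$ for all $n$. For each $n\ge1$ the set of witnesses for $(x|n,y|n,\beta|n)\in T$ is nonempty. It is finite, because $k\le\beta(0)$, the $u_i$ range over $2^n$, and the entries of the $s_i$ are bounded by entries of $\beta$. Truncations of witnesses are witnesses with the same $k$. By König's lemma there is an infinite sequence of witnesses, each the truncation of the next. It consists of one $k$, points $x=x_0,x_1,\dots,x_k=y$ of $2^\omega$, and $\alpha_1,\dots,\alpha_k\in\omega^\omega$ with $(x_{i-1}|m,x_i|m,\alpha_i|m)\in S$ for all $m$. So $x_{i-1}Rx_i$ for each $i$, and $xRy$ by transitivity of $R$ (by reflexivity if $k=0$). $\square$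

## 5. From $R$ to morphisms of colored trees

**Definition 7.** A *colored tree* is a countable rooted tree $X$ with root $\rho$ and a coloring $\operatorname{col}\colon X\to K$ such that $\operatorname{col}(v)\ne\operatorname{col}(v^-)$ for every non-root $v$, where $v^-$ is the parent of $v$. A *morphism* $f\colon X\to Y$ maps root to root, preserves colors, and for every non-root $v$ the vertex $f(v)$ is non-root with $f(v)^-=f(v^-)$.

*Example.* Let $X$ be a root of color $a_0$ with one child of color $a_1$, and let $Y$ be a root of color $a_0$ with two children of color $a_1$. There are two morphisms $X\to Y$, neither onto, and one morphism $Y\to X$, not injective. If $X_1$ is the root of $X$ alone, there is a morphism $X_1\to X$ but none $X\to X_1$, since the child would have nowhere to go.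

Fix $R$ and $T$ as in Section 4, and an injection $u\mapsto\#u$ of $2^{<\omega}$ into $\omega$. For $x\in2^\omega$ and $t\in\omega^{<\omega}$ put
$$T_x(t)=\{u\in2^{|t|}:(u,x||t|,t)\in T\}.$$

**Definition 8.** $X_x$ is the colored tree with the following vertices:

* all $t\in\omega^{<\omega}$, with color $a_{|t|\bmod2}$, root $\emptyset$, and $(t^\frown m)^-=t$;
* for each $t$ and each $u\in T_x(t)$, a path $(t,u,0),\dots,(t,u,\#u+1)$ with $(t,u,0)^-=t$ and $(t,u,i+1)^-=(t,u,i)$. Here $(t,u,i)$ has color $b_{i\bmod2}$ for $i\le\#u$, and $(t,u,\#u+1)$ has color $c$.

Neighboring vertices have different colors, as required. The vertex $t$ carries the list of all $u$ that are "below $x$ according to $t$". Each $u$ is spelled as the length of a path, and the color $c$ marks the end of the path. For instance, if $\#u=2$, the path hanging at $t$ has colors $b_0,b_1,b_0,c$.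

**Lemma 1.** There is a morphism $X_x\to X_y$ iff $xRy$.

*Proof.*

**Step 1: a witness for $xRy$ shifts $X_x$ into $X_y$.** Let $\beta$ be as in (iii). Put $f(t)=t+\beta||t|$ and $f(t,u,i)=(f(t),u,i)$. Then $f(t^\frown m)=f(t)^\frown(m+\beta(|t|))$, so parents and colors are respected on sequences. If $u\in T_x(t)$, then $(u,x||t|,t)\in T$ and $(x||t|,y||t|,\beta||t|)\in T$, so $(u,y||t|,t+\beta||t|)\in T$ by (ii). That is, $u\in T_y(f(t))$, so the path at $t$ labeled $u$ has an identical target path at $f(t)$. So $f$ is a well-defined morphism.

**Step 2: a morphism yields a witness.** Let $f\colon X_x\to X_y$ be a morphism. By induction on $|t|$, $f(t)\in\omega^{|t|}$, since the $a$-colored children of a sequence are exactly its one-entry extensions. In particular $f(0^{n+1})$ extends $f(0^n)$ by one entry, so $\beta=\bigcup_nf(0^n)\in\omega^\omega$ and $\beta|n=f(0^n)$.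

Fix $n$ and put $u=x|n$. By (i), $u\in T_x(0^n)$, so $X_x$ contains the path at $0^n$ labeled $u$. The vertex $f(0^n,u,0)$ is a $b_0$-colored child of $\beta|n$, so it is $(\beta|n,v,0)$ for some $v\in T_y(\beta|n)$. Since path vertices have at most one child, $f(0^n,u,i)=(\beta|n,v,i)$ for all $i\le\#u+1$. At $i=\#u+1$ the color is $c$, and the only $c$-colored vertex on the target path is at $\#v+1$. So $\#u=\#v$, hence $u=v$. Thus $x|n\in T_y(\beta|n)$, that is, $(x|n,y|n,\beta|n)\in T$. This holds for all $n$, so $xRy$ by (iii). $\square$

## 6. Coding a tree by divisibility, and why surjectivity spoils the obvious codings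

Let $X$ be a colored tree and $V_X$ the $\mathbb Q$-vector space with basis $\{x_v:v\in X\}$. (From here on $x_v$ is a basis vector, not a point of $2^\omega$.) It is natural to mark vertices and edges by primes: make $x_v$ infinitely divisible by $P_{\operatorname{col}(v)}$ and $x_v-x_{v^-}$ infinitely divisible by $E_{\operatorname{col}(v)}$. A homomorphism then has to respect colors and edges. Make everything infinitely divisible by one more prime $q$ as well, and let
$$M_X=\sum_v\mathbb Z\Bigl[\tfrac1{qP_{\operatorname{col}(v)}}\Bigr]x_v+\sum_{v\ne\rho}\mathbb Z\Bigl[\tfrac1{qE_{\operatorname{col}(v)}}\Bigr](x_v-x_{v^-})\le V_X .$$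
Each summand is closed under division by $q$, so $M_X$ is a $\mathbb Z[1/q]$-module. A morphism $X\to Y$ clearly induces a homomorphism $M_X\to M_Y$. The trouble is surjectivity.

*First attempt: $M_X$ itself.* Let $X_1$ be a root of color $a_0$, and let $X_2$ be such a root with one child of color $a_1$. There is a morphism $X_1\to X_2$, but no epimorphism $M_{X_1}\to M_{X_2}$, since the ranks are $1$ and $2$. Morphisms of trees need not be onto, and epimorphisms must be.

*Second attempt: add a large free part to take care of surjectivity.* Put $C=\mathbb Z[1/q]^{(\omega)}$ and consider $C\oplus M_X$. Now there are too many epimorphisms: $C\oplus M_Y$ is a countable $\mathbb Z[1/q]$-module and $C$ is free of countably infinite rank over $\mathbb Z[1/q]$, so $C$ alone maps onto $C\oplus M_Y$. All the groups $C\oplus M_X$ are mutually epimorphic, and the tree is forgotten.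

*Third attempt: add something that $C$ cannot cover.* Consider $C\oplus M_X\oplus\mathbb Z[1/r]y$. Here $y$ is not $q$-divisible, so $C\oplus M_X$ cannot help to cover it. But the map that is an epimorphism $C\to C\oplus M_Y$ on the first summand, zero on $M_X$, and the identity on $\mathbb Z[1/r]y$ is still onto. The new element is covered for free, and $M_X$ still plays no role.

The last failure shows what is needed. The new element $y$ must be *tied to the root*, so that no epimorphism can cover $y$ without sending the root $x_\rho$ to a nonzero multiple of the root. We do this with one more generator, $y-x_\rho$, made infinitely divisible by a prime $\ell$ of its own. Surjectivity modulo the $q$-divisible part will force the root to survive. From there the edge primes carry the survival up the tree, and $C$ absorbs all other demands of surjectivity.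

## 7. The groups $G_X$ and their infinitely divisible elements

Let $W_X=V_X\oplus\mathbb Qy$, and let $A_X\le W_X$ be generated by the following subgroups $\mathbb Z[1/n_g]\,g$:

| generator $g$ | $n_g$ |
|---|---|
| $x_v$ ($v\in X$) | $qP_{\operatorname{col}(v)}$ |
| $x_v-x_{v^-}$ ($v\ne\rho$) | $qE_{\operatorname{col}(v)}$ |
| $y$ | $r$ |
| $y-x_\rho$ | $\ell$ |

The first two kinds generate $M_X$. Put
$$G_X=C\oplus A_X,\qquad C=\mathbb Z[1/q]^{(\omega)} .$$
Note that $A_X$ contains the $\mathbb Z$-span of the basis $\{x_v:v\in X\}\cup\{y\}$ of $W_X$ and is contained in its $\mathbb Z[1/N]$-span.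

*Example.* If $X$ is a single vertex of color $\kappa$, then
$$A_X=\mathbb Z[1/(qP_\kappa)]\,x_\rho+\mathbb Z[1/r]\,y+\mathbb Z[1/\ell]\,(y-x_\rho)\le\mathbb Q^2 ,$$
a group of rank $2$ with three marked lines: $\mathbb Qx_\rho$, $\mathbb Qy$ and $\mathbb Q(y-x_\rho)$.

The next lemma says that the primes mark what they were meant to mark, up to $\mathbb Q$-spans.

**Lemma 2.** Let $A=A_X$ and $M=M_X$.

1. $A\cap V_X=M=q^\infty A$, and $A/M\cong\mathbb Z[1/r]+\mathbb Z[1/\ell]\neq0$.
2. $P_\kappa^\infty A\subseteq\operatorname{span}_{\mathbb Q}\{x_v:\operatorname{col}(v)=\kappa\}$.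
3. $E_\kappa^\infty A\subseteq\operatorname{span}_{\mathbb Q}\{x_v-x_{v^-}:v\ne\rho,\ \operatorname{col}(v)=\kappa\}$.
4. $r^\infty A\subseteq\mathbb Qy$ and $\ell^\infty A\subseteq\mathbb Q(y-x_\rho)$.

*Proof.* For $p\in\Pi$ let $U_p$ be the $\mathbb Q$-span of those generators $g$ with $p\mid n_g$.

**Step 1: in $W_X/U_p$ the generators have integer coordinates.** This step prepares the bound $p^\infty A\subseteq U_p$. We exhibit, for each $p\in\Pi$, a basis of $W_X/U_p$ in which the image $\bar g$ of every generator $g$ has integer coordinates.

* $p=q$: $U_q=V_X$, and the basis is $\bar y$. Generators map to $0$ or $\bar y$.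
* $p=P_\kappa$: $U_p=\operatorname{span}\{x_v:\operatorname{col}(v)=\kappa\}$, and the basis consists of $\bar y$ and the $\bar x_v$ with $\operatorname{col}(v)\ne\kappa$. The other $\bar x_v$ are $0$.
* $p=E_\kappa$: $U_p$ is spanned by the $x_v-x_{v^-}$ with $v\ne\rho$ and $\operatorname{col}(v)=\kappa$. For such $v$ we have $\operatorname{col}(v^-)\ne\kappa$ and $x_v=(x_v-x_{v^-})+x_{v^-}$. So, replacing each such $x_v$ in the basis $\{x_w\}\cup\{y\}$ by $x_v-x_{v^-}$, we get another basis of $W_X$. Hence $W_X$ is the direct sum of $U_p$ and the span of $y$ and the $x_w$ with $w=\rho$ or $\operatorname{col}(w)\ne\kappa$. The images of the latter vectors form a basis of $W_X/U_p$, and $\bar x_v=\bar x_{v^-}$, a basis vector, for the remaining $v$.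
* $p=r$: $U_r=\mathbb Qy$, and the basis consists of the $\bar x_v$ ($v\in X$), with $\bar y=0$.
* $p=\ell$: $U_\ell=\mathbb Q(y-x_\rho)$, and the basis consists of the $\bar x_v$ ($v\in X$), with $\bar y=\bar x_\rho$.

**Step 2: $p^\infty A\subseteq U_p$, which gives items 2, 3 and 4.** Let $\mathbb Z_{(p)}$ be the ring of rationals with denominator prime to $p$, and let $F$ be the free $\mathbb Z_{(p)}$-module on the basis of Step 1. The image of $\mathbb Z[1/n_g]\,g$ in $W_X/U_p$ is $0$ if $p\mid n_g$. If $p\nmid n_g$, then $\mathbb Z[1/n_g]\subseteq\mathbb Z_{(p)}$, and the image lies in $\mathbb Z_{(p)}\bar g\subseteq F$ by Step 1. So the image of $A$ lies in $F$, and the image of $p^\infty A$ lies in $\bigcap_np^nF=0$. Hence $p^\infty A\subseteq U_p$. For $p=P_\kappa,E_\kappa,r,\ell$ this is the content of items 2, 3 and 4.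

**Step 3: item 1.** For $p=q$, Step 2 gives $q^\infty A\subseteq A\cap V_X$. Since $M$ is $q$-divisible, $M\subseteq q^\infty A$. It remains to see $A\cap V_X\subseteq M$. Let
$$a=m+\lambda y+\mu(y-x_\rho)\in A\cap V_X,\qquad m\in M,\ \lambda\in\mathbb Z[1/r],\ \mu\in\mathbb Z[1/\ell].$$
The $y$-coordinate $\lambda+\mu$ of $a$ is $0$, so $\mu=-\lambda\in\mathbb Z[1/r]\cap\mathbb Z[1/\ell]=\mathbb Z$. Hence $a=m-\mu x_\rho\in M$. So $M=q^\infty A=A\cap V_X$ is the kernel of the $y$-coordinate map on $A$. The image of this map is $\mathbb Z[1/r]+\mathbb Z[1/\ell]$. $\square$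

## 8. Epimorphisms $G_X\to G_Y$ are morphisms $X\to Y$

**Lemma 3.** For colored trees $X,Y$, there is an epimorphism $G_X\to G_Y$ iff there is a morphism $X\to Y$.

Before the proof, one example shows what to expect. Let $X$ be a root of color $a_0$ with one child $v$ of color $a_1$, and $Y$ a root of color $a_0$ with two children $b,b'$ of color $a_1$. The linear map with
$$y\mapsto y,\qquad x_\rho\mapsto x_\rho,\qquad x_v\mapsto2x_b-x_{b'}$$
maps $A_X$ into $A_Y$: it sends $x_v-x_\rho$ to $2(x_b-x_\rho)-(x_{b'}-x_\rho)$. So we cannot hope that $h(x_v)$ is a multiple of one $x_{f(v)}$. We must read a morphism from *supports*. Here $\operatorname{supp}$ of a vector in $V_Y$ is the finite set of vertices at which its coordinate is nonzero. Moreover, the map with $x_\rho\mapsto0$, $x_v\mapsto x_b-x_{b'}$, $y\mapsto0$ also maps $A_X$ into $A_Y$, so nothing can be read off unless the root survives.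

*Proof of Lemma 3, from a morphism to an epimorphism.*

**Step 1: a morphism gives a homomorphism that covers $A_Y$ modulo $M_Y$.** Let $f\colon X\to Y$ be a morphism. Consider the linear map $W_X\to W_Y$ with $x_v\mapsto x_{f(v)}$ and $y\mapsto y$. It sends $x_v-x_{v^-}$ to $x_{f(v)}-x_{f(v)^-}$ with $f(v)$ non-root, and $y-x_\rho$ to $y-x_\rho$. Colors are preserved, so it sends each generating subgroup $\mathbb Z[1/n_g]\,g$ of $A_X$ to a generating subgroup of $A_Y$ of the same kind. So it restricts to a homomorphism $h\colon A_X\to A_Y$, whose image contains $\mathbb Z[1/r]y+\mathbb Z[1/\ell](y-x_\rho)$. Hence $h(A_X)+M_Y=A_Y$.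

**Step 2: the free part covers the rest.** $C\oplus M_Y$ is a countable $\mathbb Z[1/q]$-module and $C$ is a free $\mathbb Z[1/q]$-module of rank $\omega$, so there is a surjection $\pi\colon C\to C\oplus M_Y$. The homomorphism
$$C\oplus A_X\to C\oplus A_Y,\qquad(z,a)\mapsto\pi(z)+h(a)$$
has an image containing $C\oplus M_Y$ and $h(A_X)$, hence all of $C\oplus A_Y$.

*Proof of Lemma 3, from an epimorphism to a morphism.* Let $\theta\colon G_X\to G_Y$ be onto, and let $h\colon A_X\to A_Y$ be $\theta|_{A_X}$ followed by the projection $G_Y\to A_Y$.

**Step 3: surjectivity survives modulo the $q$-divisible part.** This is the only use of surjectivity. By Lemma 2(1) and $q^\infty C=C$, we have $q^\infty G_X=C\oplus M_X$ and $q^\infty G_Y=C\oplus M_Y$. So $\theta(C\oplus M_X)\subseteq C\oplus M_Y$, and projecting to $A_Y$ gives $h(M_X)\subseteq M_Y$. Now $\theta$ induces an epimorphism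
$$A_X/M_X\cong G_X/(C\oplus M_X)\longrightarrow G_Y/(C\oplus M_Y)\cong A_Y/M_Y .$$
Modulo $C\oplus M_Y$, $\theta(a)$ is $h(a)$ for $a\in A_X$, so this epimorphism is the map $\bar h$ induced by $h$. It is onto a nonzero group by Lemma 2(1), so $\bar h\ne0$.

**Step 4: the root survives.** Since $A_X$ spans $W_X$ and $W_Y$ is a $\mathbb Q$-vector space, $h$ extends uniquely to a $\mathbb Q$-linear map $W_X\to W_Y$, still called $h$. Since $y\in r^\infty A_X$ and $y-x_\rho\in\ell^\infty A_X$, Lemma 2(4) for $Y$ gives $e,d\in\mathbb Q$ with
$$h(y)=ey,\qquad h(y-x_\rho)=d(y-x_\rho).$$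
Subtracting, $h(x_\rho)=(e-d)y+d\,x_\rho$. But $x_\rho\in M_X$, so $h(x_\rho)\in M_Y\subseteq V_Y$ has no $y$-coordinate. So $e=d$ and
$$h(x_\rho)=e\,x_\rho .\tag{1}$$
If $e=0$, then $h$ kills $y$ and $y-x_\rho$. Since $A_X=M_X+\mathbb Z[1/r]y+\mathbb Z[1/\ell](y-x_\rho)$, we get $h(A_X)=h(M_X)\subseteq M_Y$, so $\bar h=0$, contradicting Step 3. So $e\ne0$.

**Step 5: $h$ respects colors.** Since $x_v\in P_{\operatorname{col}(v)}^\infty A_X$, Lemma 2(2) gives
$$h(x_v)\in\operatorname{span}_{\mathbb Q}\{x_b:b\in Y,\ \operatorname{col}(b)=\operatorname{col}(v)\}\qquad(v\in X).\tag{2}$$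

**Step 6: survival moves from a vertex to each of its children.** Let $v\ne\rho$, $w=v^-$ and $\kappa=\operatorname{col}(v)\ne\operatorname{col}(w)$. Since $x_v-x_w\in E_\kappa^\infty A_X$, Lemma 2(3) gives
$$h(x_v)-h(x_w)=\sum_bd_b\,(x_b-x_{b^-}),\tag{3}$$
a finite sum over non-root $b\in Y$ with $\operatorname{col}(b)=\kappa$. Compare the coordinates in (3) at vertices of color $\kappa$. On the left, by (2), this part is $h(x_v)$, since $h(x_w)$ lives on color $\operatorname{col}(w)\neq\kappa$. On the right it is $\sum_bd_bx_b$, because $\operatorname{col}(b^-)\ne\kappa$ for each $b$. Comparing the remaining coordinates as well, we get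
$$h(x_v)=\sum_bd_b\,x_b,\qquad h(x_w)=\sum_bd_b\,x_{b^-}.\tag{4}$$
A vertex in $\operatorname{supp}h(x_w)$ must occur as $b^-$ for some $b$ with $d_b\ne0$, and then $b\in\operatorname{supp}h(x_v)$. So every vertex in $\operatorname{supp}h(x_w)$ is the parent of some vertex in $\operatorname{supp}h(x_v)$.

**Step 7: read off the morphism.** Define $f$ by recursion on height so that always $f(v)\in\operatorname{supp}h(x_v)$. Put $f(\rho)=\rho$, which lies in $\operatorname{supp}h(x_\rho)$ by (1) and $e\ne0$. If $f(w)\in\operatorname{supp}h(x_w)$ is defined and $v$ is a child of $w$, use Step 6 to choose a non-root $f(v)\in\operatorname{supp}h(x_v)$ with $f(v)^-=f(w)$. By (2), $f$ preserves colors, including the color of the root. So $f$ is a morphism $X\to Y$. $\square$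

Cancellation in (4) can shrink the support of $h(x_w)$: several children $b$ of one vertex can have coefficients $d_b$ that add up to $0$, as in the second map before the proof. This is why the recursion goes up from the root: the support of the parent controls that of the child, and not the other way round.

## 9. Assembling the Borel reduction

*Proof of Theorem 1.* Let $Q$ be an analytic quasi-order on a standard Borel space $\mathcal Y$.

**Step 1: move $Q$ to $2^\omega$ and reverse it.** An epimorphism $G_{z'}\to G_z$ witnesses $G_z\twoheadleftarrow G_{z'}$, so the arrow runs opposite to $z\mathrel Qz'$, and we have to reverse $Q$. Let $j\colon\mathcal Y\to2^\omega$ be a Borel injection and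
$$R=\{(j(z'),j(z)):z\mathrel Qz'\}\cup\{(x,x):x\in2^\omega\}.$$
$R$ is analytic, as the union of a Borel image of an analytic set and a closed set. It is reflexive by definition, and it is transitive because $Q$ is transitive and $j$ is injective. Moreover $z\mathrel Qz'\iff j(z')\mathrel Rj(z)$: if the pair on the right is in the diagonal, then $z=z'$ and $z\mathrel Qz'$ by reflexivity.

**Step 2: combine the lemmas.** Build $T$ and $X_x$ from $R$ and put $G_z=G_{X_{j(z)}}$. By Lemmas 1 and 3,
$$z\mathrel Qz'\iff j(z')\mathrel Rj(z)\iff\text{there is a morphism }X_{j(z')}\to X_{j(z)}\iff G_z\twoheadleftarrow G_{z'} .$$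

**Step 3: the map is Borel.** All vertex sets lie in the fixed countable set
$$\Omega=\omega^{<\omega}\cup(\omega^{<\omega}\times2^{<\omega}\times\omega),$$
and the parent and the color of a vertex do not depend on $x$. So all $G_{X_x}$ are infinite subgroups of the fixed countable group $L=C\oplus\mathbb Q^{(\Omega)}\oplus\mathbb Q$. Whether a given element of $\Omega$ is a vertex of $X_x$ depends on a finite initial segment of $x$, so the set of such $x$ is clopen. For fixed $m\in L$ the set $\{x:m\in G_{X_x}\}$ is open: $m\in G_{X_x}$ means that $m$ equals one of countably many finite sums of an element of $C$ and elements of the groups $\mathbb Z[1/n_g]\,g$ such that all vertices involved are present in $X_x$, and each such presence condition is clopen.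

Fix a bijection $L\cong\omega$ and enumerate $G_{X_x}$ increasingly along it as $e_0,e_1,\dots$. For fixed $i$ and $m$, "$e_i=m$" says that $m\in G_{X_x}$ and that exactly $i$ elements of $L$ before $m$ are in $G_{X_x}$; this is a Borel condition on $x$. Define $i*k$ to be the index with $e_{i*k}=e_i+e_k$. For fixed $i,k,l$ the set $\{x:i*k=l\}$ is the union over $m,m'\in L$ of the Borel sets $\{x:e_i=m,\ e_k=m',\ e_l=m+m'\}$. So $x\mapsto(\omega,*)\cong G_{X_x}$ is Borel, and so is its composition with $j$.

**Step 4: the shape of $G_z$.** $G_z$ is a subgroup of a $\mathbb Q$-vector space, hence torsion-free. $A_X$ lies between the $\mathbb Z$-span and the $\mathbb Z[1/N]$-span of a basis of $W_X$ (for $X=X_{j(z)}$ this basis is countably infinite), and $\mathbb Z^{(\omega)}\le C\le\mathbb Z[1/N]^{(\omega)}$. So $G_z$ is isomorphic to a group between $\mathbb Z^{(\omega)}$ and $\mathbb Z[1/N]^{(\omega)}$.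

**Step 5: the consequences.** The relation $\twoheadleftarrow$ is an analytic quasi-order on both classes (Section 1), so it is complete analytic on both. Mutual epimorphism is an analytic equivalence relation. If $E$ is an analytic equivalence relation, apply the reduction to $E$, viewed as a quasi-order. Since $E$ is symmetric, $z\mathrel Ez'$ holds iff both $G_z\twoheadleftarrow G_{z'}$ and $G_{z'}\twoheadleftarrow G_z$. So mutual epimorphism is a complete analytic equivalence relation on both classes. $\blacksquare$

## 10. Torsion groups: an explicit Borel description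

We turn to Theorem 2. By the example after Definition 4, it is enough to show that $\twoheadleftarrow$ is Borel on each of the two classes; the non-completeness follows.

A torsion group $G$ is the direct sum of its $p$-components $G_p$. For $G$ countable torsion, a prime $p$ and $k\ge1$, let
$$\tau_{p,k}(G)=\dim_{\mathbb F_p}p^{k-1}G/p^kG,\qquad d_p(G)=\dim_{\mathbb F_p}D[p],$$
where $D$ is the maximal divisible subgroup of $G_p$ and $D[p]=\{x\in D:px=0\}$. These are cardinals at most $\aleph_0$. The number $\tau_{p,k}(G)$ can be computed in $G_p$, since the other components are $p$-divisible. It is non-increasing in $k$, since multiplication by $p$ maps $p^{k-1}G/p^kG$ onto $p^kG/p^{k+1}G$.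

*Example.* For $G=\mathbb Z/p^m$, $\tau_{p,k}(G)$ is $1$ for $k\le m$ and $0$ for $k>m$, and $d_p(G)=0$. For $G=\mathbb Z(p^\infty)$, all $\tau_{p,k}(G)=0$ and $d_p(G)=1$. Since dimensions add over direct sums, $\tau_{p,k}$ of a direct sum of cyclic $p$-groups counts the summands of order at least $p^k$.

**Claim.** For countable torsion groups, $H\twoheadleftarrow G$ iff for each prime $p$ one of the following holds:

1. $\tau_{p,k}(G)>0$ for all $k$;
2. $\tau_{p,k}(G)=0$ for some $k$, $\tau_{p,k}(H)\le\tau_{p,k}(G)$ for all $k$, and $d_p(H)\le d_p(G)$.

*Proof.* Homomorphisms map $p$-components to $p$-components, so $H\twoheadleftarrow G$ iff $H_p$ is a quotient of $G_p$ for every $p$. Fix $p$, assume that $G,H$ are $p$-groups that are countable or finite, and drop the index $p$.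

**Step 1: if $\tau_k(G)>0$ for all $k$, then $G$ maps onto every countable or finite $p$-group $H$.** Let $G^1=p^\infty G$. Since $p^nG+G^1=p^nG$, we have $p^n(G/G^1)=p^nG/G^1$. The intersection of these groups is $0$, so $G/G^1$ has no nonzero elements of infinite height. Prüfer's theorem (Fuchs, *Infinite Abelian Groups* I, §17) says that a countable abelian $p$-group without nonzero elements of infinite height is a direct sum of cyclic groups. So $G/G^1\cong\bigoplus_i\mathbb Z/p^{n_i}$. It is unbounded: if $p^n(G/G^1)=0$, then $p^nG\subseteq G^1\subseteq p^{n+1}G$, so $\tau_{n+1}(G)=0$, against the assumption. So $\sup_in_i=\infty$.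

Write $H=\{h_0,h_1,\dots\}$, possibly with repetitions. For every bound there are infinitely many $i$ with $n_i$ above it, so we can choose distinct $i_0,i_1,\dots$ with $p^{n_{i_j}}h_j=0$. Map a generator of the $i_j$-th summand to $h_j$ and all other summands to $0$. This is onto $H$, and $G$ maps onto $\bigoplus_i\mathbb Z/p^{n_i}$.

**Step 2: if $\tau_{n+1}(G)=0$ for some $n$, then condition 2 is necessary.** Let $G\to H$ be onto. Then $p^{k-1}G/p^kG\to p^{k-1}H/p^kH$ is onto, so $\tau_k(H)\le\tau_k(G)$ for all $k$. Next, $p^nG=p^{n+1}G$ is $p$-divisible, hence divisible, as $G$ is a $p$-group. It contains every divisible subgroup of $G$, so it is the maximal divisible subgroup of $G$. The same holds for $H$, since $\tau_{n+1}(H)=0$. The epimorphism maps $p^nG$ onto $p^nH$. By the structure of divisible $p$-groups, $\mathbb Z(p^\infty)^{(d(G))}$ maps onto $\mathbb Z(p^\infty)^{(d(H))}$.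

If $d(G)$ is infinite, then $d(H)\le\aleph_0=d(G)$. Let $d=d(G)$ be finite, and let $m\le d(H)$ be finite. Projecting, we get a surjection $\varphi\colon D\to D'$ with $D=\mathbb Z(p^\infty)^d$ and $D'=\mathbb Z(p^\infty)^m$. We show $m\le d$ by counting. Since $D'[p]$ is finite and $D$ is a $p$-group, there is $s\ge 0$ with $D'[p]\subseteq\varphi(D[p^s])$. We claim that
$$D'[p^k]\subseteq\varphi(D[p^{s+k-1}])\qquad(k\ge1).\tag{5}$$
For $k=1$ this is the choice of $s$. Suppose it holds for $k$ and let $y\in D'[p^{k+1}]$. Then $py\in D'[p^k]$, so $py=\varphi(x)$ with $x\in D[p^{s+k-1}]$. As $D$ is divisible, $x=px'$ with $x'\in D[p^{s+k}]$. Now $y-\varphi(x')\in D'[p]$, so it is $\varphi(x'')$ with $x''\in D[p^s]$, and $y=\varphi(x'+x'')\in\varphi(D[p^{s+k}])$. This proves (5). Comparing sizes in (5), $p^{km}\le p^{(s+k-1)d}$ for all $k\ge 1$. Dividing exponents by $k$ and letting $k\to\infty$ gives $m\le d$. Hence $d(H)\le d(G)$.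

**Step 3: condition 2 is sufficient.** Let $\tau_{n+1}(G)=0$, so also $\tau_{n+1}(H)=0$. As in Step 2, $p^nG$ is the maximal divisible subgroup of $G$. Divisible subgroups are direct summands, so $G\cong\mathbb Z(p^\infty)^{(d(G))}\oplus B_G$ with $B_G\cong G/p^nG$ bounded. By the Prüfer–Baer theorem a bounded group is a direct sum of cyclic groups, so $B_G$ is such a sum. By the example above, it has exactly $\tau_k(G)$ cyclic summands of order $\ge p^k$. The same holds for $H$.

Let $k_0$ be the largest $k$ with $\tau_k(G)$ infinite ($k_0=0$ if there is none). It exists because $\tau_k(G)=0$ for $k>n$. We match the cyclic summands of $H$ injectively with cyclic summands of $G$ of at least the same order.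

- The summands of order $>p^{k_0}$ number $\tau_{k_0+1}$, which is finite for $G$, hence also for $H$. List them for each group in non-increasing order of size. If the $i$-th one in $H$ has order $p^k$, then at least $i$ summands of $H$ have order $\ge p^k$, so $i\le\tau_k(H)\le\tau_k(G)$. So the $i$-th one in $G$ exists and has order $\ge p^k$. Match these two.
- The remaining summands of $H$ have order at most $p^{k_0}$. If $k_0=0$ there are none. If $k_0>0$ there are at most countably many, and $G$ has infinitely many summands of order exactly $p^{k_0}$, since $\tau_{k_0}(G)$ is infinite and $\tau_{k_0+1}(G)$ is finite. Match injectively into these; they were not used before.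

Map each matched summand of $G$ onto its partner in $H$, map the unmatched cyclic summands to $0$, and project $\mathbb Z(p^\infty)^{(d(G))}$ onto $\mathbb Z(p^\infty)^{(d(H))}$. This is an epimorphism $G\to H$. The Claim is proved. $\square$

*Proof of Theorem 2(a).* It remains to see that the description is Borel. The set of torsion groups is Borel. The functions $\tau_{p,k}$ are Borel: $\tau_{p,k}(G)\ge m$ says that there are $m$ elements of $p^{k-1}G$ that are linearly independent modulo $p^kG$ over $\mathbb F_p$, and this quantifies over countable sets only. The function $d_p$ needs care, since "maximal divisible subgroup" is not a countable quantifier. But where $\tau_{p,n+1}(G)=0$ we have $d_p(G)=\dim_{\mathbb F_p}(p^nG_p)[p]$, which is Borel. In clause 2 the inequalities give $\tau_{p,n+1}(H)=0$ for the same $n$, so $d_p(H)$ is given by the same formula. So clause 2 says: there is $n$ with $\tau_{p,n+1}(G)=0$, with $\tau_{p,k}(H)\le\tau_{p,k}(G)$ for all $k$, and with $\dim(p^nH_p)[p]\le\dim(p^nG_p)[p]$. Hence $\twoheadleftarrow$ is Borel on countable torsion groups. $\blacksquare$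

*Remark (mutual epimorphism of torsion groups).* Torsion groups $G,H$ are mutually epimorphic iff for each $p$ either $\tau_{p,k}(G)>0$ and $\tau_{p,k}(H)>0$ for all $k$, or some $\tau_{p,k}(G)$ is $0$, $\tau_{p,k}(G)=\tau_{p,k}(H)$ for all $k$, and $d_p(G)=d_p(H)$. Sufficiency is immediate from the Claim. Conversely, if $\tau_{p,k}(G)=0$ for some $k$, then clause 2 for $H\twoheadleftarrow G$ gives $\tau_{p,k}(H)=0$, and symmetrically with $G,H$ exchanged. So at each $p$ either clause 1 holds in both directions, or clause 2 does, and the latter gives the equalities. In the second alternative $G_p$ and $H_p$ need not be isomorphic: $(\mathbb Z/p^2)^{(\omega)}$ and $(\mathbb Z/p^2)^{(\omega)}\oplus\mathbb Z/p$ both have $\tau_{p,1}=\tau_{p,2}=\aleph_0$, $\tau_{p,k}=0$ for $k\ge3$, and $d_p=0$, so they are mutually epimorphic. But in the first group every element killed by $p$ is divisible by $p$, and in the second this fails for a generator of $\mathbb Z/p$.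

## 11. Finite rank: epimorphisms determined by finitely many values

*Proof of Theorem 2(b).* The set of torsion-free groups of finite rank is Borel: for some $n$, every $(n+1)$-tuple is dependent. For $G,H$ in it, we claim that $H\twoheadleftarrow G$ iff there are a maximal independent tuple $e_1,\dots,e_n$ in $G$ and $h_1,\dots,h_n\in H$ such that:

* whenever $x\in G$, $k>0$, $k_i\in\mathbb Z$ and $kx=\sum_ik_ie_i$, there is $z\in H$ with $kz=\sum_ik_ih_i$;
* every $z\in H$ arises in this way from some $x\in G$.

**Step 1: such data define a homomorphism.** By maximality every $x\in G$ satisfies some equation $kx=\sum k_ie_i$ with $k>0$. Suppose also $k'x=\sum k'_ie_i$ with $k'>0$, and let $kz=\sum k_ih_i$ and $k'z'=\sum k'_ih_i$. Then $\sum k'k_ie_i=kk'x=\sum kk'_ie_i$, so $k'k_i=kk'_i$ for all $i$ by independence. Hence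
$$kk'z=\sum_ik'k_ih_i=\sum_ikk'_ih_i=kk'z',$$
and $z=z'$, as $H$ is torsion-free. So $z$ depends only on $x$. Given $x_1,x_2\in G$, choose equations for them with a common $k$. Adding these equations, and the corresponding ones for $z_1,z_2$, shows that $z_1+z_2$ is the element assigned to $x_1+x_2$. So $x\mapsto z$ is a homomorphism.

**Step 2: the homomorphism is onto, and every epimorphism arises.** Surjectivity is the second condition. Conversely, given an epimorphism $\varphi\colon G\to H$, take any maximal independent tuple $e_1,\dots,e_n$ in $G$ and $h_i=\varphi(e_i)$. If $kx=\sum k_ie_i$, then $z=\varphi(x)$ satisfies $kz=\sum k_ih_i$, and every $z\in H$ is some $\varphi(x)$.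

**Step 3: the condition is Borel.** All quantifiers in it range over countable sets: finite tuples from $G$ and $H$, elements of $G$ and $H$, and integers. So $\twoheadleftarrow$ is Borel on torsion-free groups of finite rank. By the example after Definition 4, it is complete analytic neither on this class nor on the torsion groups. $\blacksquare$
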